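\title{Sparse strategies for quantified Boolean formulas\\ with few existential variables}

\begin{abstract}
We consider quantified Boolean formulas whose matrix is a CNF with at most $d$ literals per clause, parameterized by the number $k$ of existential variables. Under the Exponential Time Hypothesis (ETH) the general problem requires time double-exponential in $k$. We show that this does not happen for the prefix $\forall\exists\forall\exists$, which is decidable in time $2^{O_d(k^{d^2-3d+3}\log(k+1))}|\Phi|^{O(1)}$. With $r$ universal blocks the exponent of $k$ becomes $E_r(d)=1+(d-2)+\dots+(d-2)^r$, and under ETH the running time $2^{o(k^{E_r(d)})}|\Phi|^{O(1)}$ is impossible. For $d\ge 4$, double-exponential complexity first appears at $\log_{d-2}k$ universal blocks, up to an additive $O(\log\log k)$. The algorithm rests on one structural fact, proved by a sunflower argument: if the universal player wins at all, then he wins while fixing only polynomially many variables in each move.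
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A quantified Boolean formula is an expression $\Phi=Q_1x_1Q_2x_2\cdots Q_nx_n\,\phi(x_1,\dots,x_n)$, where the $x_i$ are Boolean variables, each $Q_i$ is $\exists$ or $\forall$, and the \emph{matrix} $\phi$ is a propositional formula. The problem QBF asks whether $\Phi$ is true. In this paper $\phi$ is in conjunctive normal form (CNF), a conjunction of clauses, each clause being a disjunction of literals (variables or negated variables). The \emph{arity} of a clause is its number of literals, and $d$-QBF is the problem restricted to matrices in which every clause has arity at most $d$. We write $|\Phi|$ for the size of the formula and $k$ for its number of existential variables. A maximal run of equal quantifiers is a \emph{block}, and $\forall\exists\forall\exists$-QBF is the restriction to prefixes of four blocks in this order.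

It is convenient to read $\Phi$ as a game. Two players, $\exists$ and $\forall$, assign the blocks from left to right, each seeing all earlier moves; $\exists$ wins if $\phi$ becomes true and $\forall$ wins if some clause is violated. By induction on the prefix, $\Phi$ is true if $\exists$ has a winning strategy and false if $\forall$ has one. For $k=0$ the game is trivial: $\Phi$ is true exactly when every clause is a \emph{tautology}, that is, contains a variable and its negation. So $k$ measures the distance from a trivial case, and one asks for running times $F(k)\,|\Phi|^{O(1)}$ with $F$ growing as slowly as possible. The following is known.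
\begin{enumerate}
\item[(i)] For constant $d$, $d$-QBF can be decided in time roughly $2^{2^k}|\Phi|^{O(1)}$ (Eriksson, Lagerkvist, Ordyniak, Osipov, Panolan and Rychlicki).
\item[(ii)] Under ETH, even for arity $4$, the problem cannot be solved in time $2^{2^{o(k)}}|\Phi|^{O(1)}$. The known proof uses a small but unbounded number of quantifier alternations, roughly $\log\log n$.
\item[(iii)] For the prefix $\forall\exists$ and each $d\ge3$ there is an algorithm with running time $k^{O_d(k^{d-1})}|\Phi|^{O(1)}$, and under ETH this is almost optimal.
\end{enumerate}
The question that we answer comes from \cite{GL}: is $\forall\exists\forall\exists$-QBF already double-exponential in $k$, in the sense of (ii)? Precisely, assuming ETH, which of the following holds?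
\begin{enumerate}
\item[(a)] There is a constant $d$ such that $\forall\exists\forall\exists$-QBF of arity at most $d$ cannot be solved in time $2^{2^{f(k)}}|\Phi|^{c}$ for any function $f(k)=o(k)$ and any constant $c$.
\item[(b)] For every $d$ there are a function $f_d(k)=o(k)$ and a constant $c_d$ such that $\forall\exists\forall\exists$-QBF of arity at most $d$ can be solved in time $2^{2^{f_d(k)}}|\Phi|^{c_d}$.
\end{enumerate}

There is a reason to guess (a). With the prefix $\forall X_1\exists Y_1$, the move of $\forall$ leaves a CNF on $k$ variables, which has only $O_d(k^d)$ distinct clauses, and $\forall$ needs to fix only a few variables for each of them. With the prefix $\forall X_1\exists Y_1\forall X_2\exists Y_2$, the first move leaves a formula that still contains $X_2$, whose size is not bounded in terms of $k$. The second move of $\forall$ depends on the answer $y_1$, and each of the $2^{|Y_1|}$ answers might have to be refuted by its own clauses, all prepared by the first move. So the first move might have to fix exponentially many variables, and searching for it would take double-exponential time. This guess is wrong.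

Throughout, $\log$ is the binary logarithm, and all implied constants, including the exponent in $|\Phi|^{O(1)}$, may depend on $d$.

\begin{theorem}\label{thm:four}
For every $d\ge3$, $\forall\exists\forall\exists$-QBF of arity at most $d$ with $k\ge1$ existential variables is decidable in time
\[
2^{O_d(k^{d^2-3d+3}\log(k+1))}\,|\Phi|^{O(1)}.
\]
Hence statement \textup{(b)} holds, with $f_d(k)=O_d(\log(k+2))$, and statement \textup{(a)} is false. No complexity assumption is needed.
\end{theorem}

The exponent is one term of a sequence. For $d\ge3$ and $r\ge0$ let
\begin{equation}\label{eq:E}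
E_r(d)=\sum_{j=0}^{r}(d-2)^j,\qquad\text{so that}\qquad E_r(d)=1+(d-2)E_{r-1}(d)\quad(r\ge1).
\end{equation}
Thus $E_1(d)=d-1$, $E_2(d)=d^2-3d+3$, $E_r(3)=r+1$ and $E_r(4)=2^{r+1}-1$. We always have $E_r(d)>r$, and $(d-2)^r\le E_r(d)\le2(d-2)^r$ for $d\ge4$, because the sum is geometric with ratio at least $2$. We consider prefixes with $r$ universal blocks,
\begin{equation}\label{eq:prefix}
\exists Y_0\,\forall X_1\exists Y_1\,\forall X_2\exists Y_2\cdots\forall X_r\exists Y_r\qquad(Y_0\text{ possibly empty}),\qquad k=\sum_{i=0}^r|Y_i|.
\end{equation}
Prefixes that end in a universal block reduce to this form (Remark~\ref{rem:trailing}).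

\begin{theorem}\label{thm:upper}
For all constants $d\ge3$ and $r\ge1$, formulas of arity at most $d$ with prefix \eqref{eq:prefix} and $k\ge1$ are decidable in time $2^{O_{d,r}(k^{E_r(d)}\log(k+1))}|\Phi|^{O(1)}$. Uniformly in $r$, the time is $2^{(k+1)^{O_d(E_r(d))}}|\Phi|^{O(1)}$.
\end{theorem}

\begin{theorem}\label{thm:lower}
Assume ETH. For all constants $d\ge3$ and $r\ge1$, the problem with prefix $(\forall\exists)^r$ and arity at most $d$ has no algorithm with running time $2^{g(k)}|\Phi|^c$, where $g(k)=o(k^{E_r(d)})$ and $c$ is a constant. In particular, $\forall\exists\forall\exists$-QBF of arity at most $d$ has no $2^{o(k^{d^2-3d+3})}|\Phi|^{O(1)}$ algorithm.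
\end{theorem}

So for constant $r$ the exponent is $k^{E_r(d)}$ up to a logarithmic factor; for $r=1$ the upper bound is the running time in (iii). Letting $r$ grow with $k$ locates the point where the complexity becomes double-exponential.

\begin{theorem}\label{thm:threshold}
Fix $d$ and consider formulas of arity at most $d$ with at most $r(k)$ universal blocks.
\begin{enumerate}
\item If $d\ge4$ and $(d-2)^{r(k)}\log k=o(k)$, or if $d=3$ and $r(k)\log k=o(k)$, then there is a $2^{2^{o(k)}}|\Phi|^{O(1)}$ algorithm.
\item If $d\ge4$ and $r(k)=\lfloor\log_{d-2}k\rfloor$, then under ETH there is no $2^{2^{o(k)}}|\Phi|^{O(1)}$ algorithm.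
\end{enumerate}
\end{theorem}

For $d\ge4$ and large $k$, the choice $r(k)=\lfloor\log_{d-2}k-2\log_{d-2}\log k\rfloor$ gives $(d-2)^{r(k)}\log k\le k/\log k$, so part~1 applies. The threshold is therefore $\log_{d-2}k$ up to an additive $O(\log\log k)$.

None of the results (i)--(iii) is used below. Sections~\ref{sec:games}--\ref{sec:algorithm} prove the upper bounds and Section~\ref{sec:lower} the lower bounds.

\section{Triggers, games and partial strategies}\label{sec:games}

Fix $d\ge3$ and a formula with prefix \eqref{eq:prefix}, $r\ge1$ and $k\ge1$. For a set $X$ of variables, $\mathrm{Lit}(X)$ is the set of literals on $X$. For a set $T$ of literals, $\mathrm{var}(T)$ is the set of their variables, and $T$ is \emph{consistent} if it contains no variable together with its negation. A consistent set is a partial assignment, namely the one that makes its members true, and we identify an assignment $x_j$ of $X_j$ with the set of literals that it makes true.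

First delete all tautological clauses; this does not change the truth value. If a remaining clause has no existential literal, then $\forall$ makes all its literals false, which is possible because the clause is not a tautology, and $\Phi$ is false. Otherwise we write each clause as a pair $(T,C)$, where $C$ is the set of its existential literals and the \emph{trigger} $T$ is the set of negations of its universal literals. The clause is violated exactly when all literals of $T$ are true and all literals of $C$ are false; in the latter case we say that $C$ \emph{is false}. One may think of $T$ as the price that $\forall$ pays in order to impose the purely existential clause $C$.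

From now on a \emph{pair} is any $(T,C)$ in which $T$ is a consistent set of universal literals, $C$ is a nonempty set of existential literals, and $|T|+|C|\le d$. The parameter $k$ enters the upper bound through a single count:
\begin{equation}\label{eq:countC}
\text{there are at most $(2k)^c$ sets $C$ with $|C|=c$.}
\end{equation}

\begin{remark}\label{rem:trailing}
Once the tautologies are deleted, a last universal block $\forall X$ can be removed together with all its literals: $\forall X$ distributes over the conjunction, and a non-tautological clause holds for all assignments of $X$ exactly when one of its other literals is true. The tautologies must go first. The formula $\exists y\forall x\,(x\vee\neg x\vee y)\wedge\neg y$ is true, while $\exists y\,(y\wedge\neg y)$ is false.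
\end{remark}

The proof works by induction from the last round to the first, so we need the game from an intermediate position, played on a set of pairs that may differ from the original one. Let $0\le i\le r$, let $\eta=(y_0,\dots,y_i)$ be assignments of $Y_0,\dots,Y_i$, and let $\mathcal S$ be a set of pairs whose triggers lie in $\mathrm{Lit}(X_{i+1}\cup\dots\cup X_r)$. In the game $G_i(\mathcal S;\eta)$ the players choose $x_{i+1},y_{i+1},\dots,x_r,y_r$ in this order, and $\forall$ wins the play if some pair of $\mathcal S$ is violated by these moves together with $\eta$. We say that $\forall$ \emph{wins} $G_i(\mathcal S;\eta)$ if he has a winning strategy. If $\mathcal S$ is the set of pairs of $\Phi$, then $\Phi$ is false if and only if $\forall$ wins $G_0(\mathcal S;y_0)$ for every $y_0$.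

\begin{definition}\label{def:partial}
A \emph{partial strategy} in $G_i(\mathcal S;\eta)$ consists of functions $\sigma_j(y_{i+1},\dots,y_{j-1})$ for $i<j\le r$, where each value of $\sigma_j$ is a consistent subset of $\mathrm{Lit}(X_j)$. It is \emph{winning} if for all $y_{i+1},\dots,y_r$ there is a pair $(T,C)\in\mathcal S$ such that $T\subseteq\bigcup_j\sigma_j$ and $C$ is false.
\end{definition}

Two facts are used constantly.
\begin{enumerate}
\item[(G1)] \emph{Player $\forall$ wins $G_i(\mathcal S;\eta)$ if and only if there is a winning partial strategy.} A winning strategy, written as a function of the earlier moves of $\exists$, is a winning partial strategy. Conversely, extend each value of $\sigma_j$ to an assignment of $X_j$ in any way; the inclusion $T\subseteq\bigcup_j\sigma_j$ persists.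
\item[(G2)] \emph{If $\forall$ wins $G_i(\mathcal S;\eta)$ and $\mathcal S\subseteq\mathcal S'$, then $\forall$ wins $G_i(\mathcal S';\eta)$}, with the same partial strategy.
\end{enumerate}
Our aim is to show that a winning partial strategy can be chosen with all $|\sigma_j|$ bounded in terms of $k$, $d$ and $r$ alone.

\section{One round, and two rounds of arity three}\label{sec:small}

\subsection*{One round}
Let $r=1$ and let $x_1$ be a winning move in $G_0(\mathcal S;y_0)$. Consider the sets $C$ for which some pair $(T,C)\in\mathcal S$ has $\emptyset\ne T\subseteq x_1$. They satisfy $|C|\le d-1$, so by \eqref{eq:countC} there are at most $\sum_{c=1}^{d-1}(2k)^c$ of them. Choose one such trigger for each of these $C$ and let $\sigma_1$ be the union. Every $C$ imposed by $x_1$ is also imposed by $\sigma_1$, so $\sigma_1$ wins, and $|\sigma_1|\le(d-1)\sum_{c=1}^{d-1}(2k)^c=O_d(k^{d-1})$. This is the exponent $E_1(d)$.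

In the last round, then, several triggers of the same $C$ that are already satisfied are redundant. Triggers that are not yet satisfied are a different matter.

\begin{example}\label{ex:few}
Take $\forall w_1\forall w_2\exists a\,(\neg w_1\vee a)\wedge(\neg w_2\vee a)\wedge(w_1\vee\neg a)$, with pairs $(\{w_1\},\{a\})$, $(\{w_2\},\{a\})$, $(\{\neg w_1\},\{\neg a\})$. Player $\forall$ wins with $\sigma_1=\{\neg w_1,w_2\}$, which imposes both $a$ and $\neg a$. The set $\{a\}$ has two triggers, but if we delete the second one then $\exists$ wins with $a=w_1$: the trigger $\{w_1\}$ is no substitute, since $\forall$ needs $\neg w_1$ for another purpose. If $\{a\}$ had a third trigger $\{w_3\}$, on a variable that $\sigma_1$ does not touch, then $\{\neg w_1,w_2,w_3\}$ would win after the deletion.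
\end{example}

A trigger is therefore redundant when it has more substitutes, on disjoint variables, than the strategy has literals with which to spoil them.

\subsection*{Two rounds, $d=3$}
Consider $\forall X_1\exists Y_1\forall X_2\exists Y_2$ with arity $3$, and let $x_1$ be a winning first move. Pairs whose trigger has no $X_1$-literal cost nothing in the first move; let $\mathcal R$ be the set of them. A pair $(T,C)$ whose trigger has $X_1$-literals, all true under $x_1$, leaves the residual pair $(V,C)$ with $V=T\cap\mathrm{Lit}(X_2)$ and $|V|+|C|\le2$; let $\mathcal B$ be the set of these residual pairs. For every $y_1$, player $\forall$ wins the second round on $\mathcal R\cup\mathcal B$. We want a small part of $\mathcal B$ with the same property, since each residual pair that we keep costs at most two literals of $x_1$.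

At most $2k+4k^2$ residual pairs have $V=\emptyset$. The others have the form $(\{w\},\{c\})$, and their number is not bounded in terms of $k$. Let $n=2(2k+4k^2)$; by the one-round count, whenever $\forall$ wins the second round, on whatever set of pairs, he wins it with at most $n$ literals. Suppose that for some $c$ the set $\mathcal B$ contains $(\{w_p\},\{c\})$ for literals $w_1,\dots,w_{n+2}$ on distinct variables. Delete $(\{w_{n+2}\},\{c\})$ from $\mathcal B$. Given $y_1$, take a winning $\sigma_2$ with $|\sigma_2|\le n$ for the old set of pairs, and add to it every $w_p$ with $p\le n+1$ whose variable does not occur in $\sigma_2$. At least one $w_p$ is added. If against some $y_2$ the set $\sigma_2$ won through the deleted pair, then $c$ is false, and the enlarged move violates $(\{w_p\},\{c\})$. So $\forall$ still wins for every $y_1$. Repeat until each $c$ has residual triggers on at most $n+1$ variables, hence at most $2(n+1)$ nonempty ones. Then at most $2k+4k^2+4k(n+1)=O(k^3)$ residual pairs remain, and the first move needs $O(k^3)$ literals. This is the exponent $E_2(3)=3$.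

The count $2^{|Y_1|}$ from the introduction has disappeared because the \emph{deleted} pair is the same for all $y_1$; only its \emph{substitute} depends on $y_1$, and it is chosen after $y_1$ is known. In general the residual triggers have several literals spread over several blocks, and they overlap. Sunflowers take the place of ``literals on distinct variables''.

\section{Sparse strategies}\label{sec:sparse}

\subsection*{Strong sunflowers}
A sunflower is a family of sets that share a common kernel and are disjoint outside it. For sets of literals, disjointness is too weak: $\{w\}$ and $\{\neg w\}$ are disjoint but cannot both be satisfied. We need all petals to be satisfiable at once, because $\forall$ must start playing them before he knows which of them his later moves will spoil.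

\begin{definition}
Distinct consistent sets of literals $T_1,\dots,T_m$ form a \emph{strong sunflower} with \emph{kernel} $K$ if $K\subseteq T_p$ for all $p$ and the sets $\mathrm{var}(T_p\setminus K)$ are pairwise disjoint. The sets $T_p\setminus K$ are the \emph{petals}.
\end{definition}

The union of the petals is consistent, since each petal is consistent and no two petals share a variable.

\begin{lemma}\label{lem:sunflower}
Let $m\ge2$ and $s\ge0$. A family $\mathcal F$ of more than $(2sm)^s$ distinct consistent sets of literals, each of size at most $s$, contains a strong sunflower with $m$ members (here $0^0=1$), and one can be found in polynomial time.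
\end{lemma}

\begin{proof}
Induction on $s$. For $s=0$ the only available set is $\emptyset$, so no such family exists. Let $s\ge1$. Build greedily a maximal subfamily $\mathcal D\subseteq\mathcal F$ whose members have pairwise disjoint variable sets. If $|\mathcal D|\ge m$, any $m$ members of $\mathcal D$ form a strong sunflower with empty kernel. Otherwise the members of $\mathcal D$ use at most $s(m-1)$ variables. Every nonempty member of $\mathcal F$ uses one of these variables: this holds for members of $\mathcal D$, and for the others by maximality. So each of the at least $|\mathcal F|-1\ge(2sm)^s$ nonempty members contains one of at most $2s(m-1)$ literals, and some literal $\ell$ lies in at least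
\[
\frac{(2sm)^s}{2s(m-1)}>(2sm)^{s-1}\ge(2(s-1)m)^{s-1}
\]
members. Removing $\ell$ from them gives as many distinct consistent sets of size at most $s-1$. By induction these contain a strong sunflower with $m$ members and some kernel $K'$, which does not contain $\ell$. Putting $\ell$ back gives a strong sunflower in $\mathcal F$ with kernel $K'\cup\{\ell\}$ and the same petals. Each of the at most $s$ levels of the recursion takes polynomial time.
\end{proof}

\subsection*{The parameters}
We define a budget $n_j$ for the number of literals in the $j$-th move of $\forall$, and a number $m_j$ of petals that suffices for a deletion after round $j$. The second must exceed the total budget of all later rounds, and the first is determined by how many residual pairs can avoid a sunflower of the second size. So the definition runs from the last round backward: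
\begin{equation}\label{eq:params}
\begin{aligned}
n_r&=(d-1)\sum_{c=1}^{d-1}(2k)^c, &\qquad m_j&=2+\sum_{l>j}n_l\quad(0\le j\le r),\\
n_j&=(d-1)\sum_{c=1}^{d-1}(2k)^c(2d\,m_j)^{d-1-c}\quad(1\le j<r). &&
\end{aligned}
\end{equation}
In particular $m_r=2$. A partial strategy is \emph{sparse} if every value of $\sigma_j$ has at most $n_j$ literals, for every $j$.

\subsection*{Exchange}

\begin{lemma}[exchange]\label{lem:exchange}
Suppose that $\forall$ has a sparse winning partial strategy $\sigma$ in $G_i(\mathcal S;\eta)$, and that $(T_1,C),\dots,(T_m,C)\in\mathcal S$, where $T_1,\dots,T_m$ is a strong sunflower with $m\ge m_i$. Then $\forall$ wins $G_i(\mathcal S\setminus\{(T_m,C)\};\eta)$.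
\end{lemma}

\begin{proof}
If $i=r$, all triggers are empty, so there are no $m\ge2$ distinct ones and there is nothing to prove. Let $i<r$, let $K$ be the kernel, let $P_p=T_p\setminus K$, and let $P=P_1\cup\dots\cup P_{m-1}$, a consistent set. Player $\forall$ follows $\sigma$ and uses $P$ as a default on the variables that $\sigma$ leaves free:
\[
\sigma'_j=\sigma_j\cup\{\ell\in P\cap\mathrm{Lit}(X_j):\ \text{the variable of $\ell$ is not in }\mathrm{var}(\sigma_j)\}.
\]
Each $\sigma'_j$ depends only on $y_{i+1},\dots,y_{j-1}$. It is consistent, being the union of two consistent sets on disjoint variables. So $\sigma'$ is a partial strategy.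

Fix $y_{i+1},\dots,y_r$. Since $\sigma$ wins, there is $(T,C')\in\mathcal S$ with $T\subseteq\bigcup_j\sigma_j\subseteq\bigcup_j\sigma'_j$ and $C'$ false. If $(T,C')\ne(T_m,C)$, this pair is still present. Otherwise $C$ is false and $K\subseteq T_m\subseteq\bigcup_j\sigma_j$. The set $\bigcup_j\sigma_j$ has at most $\sum_{l>i}n_l=m_i-2\le m-2$ variables, and each of them lies in at most one of the $m-1$ sets $\mathrm{var}(P_1),\dots,\mathrm{var}(P_{m-1})$. So for some $p<m$ the set $\mathrm{var}(P_p)$ contains none of them. Then every literal of $P_p$ is added by the default rule, so $T_p=K\cup P_p\subseteq\bigcup_j\sigma'_j$. The pair $(T_p,C)$ differs from $(T_m,C)$, so it is still present. Thus $\sigma'$ is winning for $\mathcal S\setminus\{(T_m,C)\}$, and (G1) applies.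
\end{proof}

The kernel is never played by default: it comes for free in exactly those plays where the deleted pair was used. Example~\ref{ex:few} shows that some lower bound on $m$ is needed.

\subsection*{Sparsification}
The strategy $\sigma'$ above need not be sparse, so Lemma~\ref{lem:exchange} cannot be iterated by itself. What is needed is that \emph{every} win can be turned into a sparse win, for every set of pairs. We prove this by downward induction on $i$: sparse strategies for the later rounds make the exchange lemma available after round $i+1$, and this bounds the number of residual pairs that move $i+1$ has to create.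

\begin{lemma}[sparsification]\label{lem:sparse}
If $\forall$ wins $G_i(\mathcal S;\eta)$, then $\forall$ has a sparse winning partial strategy in $G_i(\mathcal S;\eta)$.
\end{lemma}

\begin{proof}
Downward induction on $i$, for all $\mathcal S$ and $\eta$ at once. For $i=r$ there are no moves left, and the empty strategy is sparse. Let $i<r$ and let $x_{i+1}$ be the first move of a winning strategy. Write $\mathrm{Lit}$ for $\mathrm{Lit}(X_{i+1})$ and put
\begin{align*}
\mathcal R&=\{(T,C)\in\mathcal S:\ T\cap\mathrm{Lit}=\emptyset\},\\
\mathcal B&=\{(T\setminus\mathrm{Lit},C):\ (T,C)\in\mathcal S,\ \emptyset\ne T\cap\mathrm{Lit}\subseteq x_{i+1}\}.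
\end{align*}
These are sets of pairs with triggers over $X_{i+2}\cup\dots\cup X_r$. In a play that starts with $x_{i+1}$, a pair of $\mathcal S$ is violated exactly when a pair of $\mathcal R\cup\mathcal B$ is violated. Hence $\mathcal B'=\mathcal B$ has the property
\begin{equation}\label{eq:prop}
\text{for every $y_{i+1}$, player $\forall$ wins $G_{i+1}(\mathcal R\cup\mathcal B';\eta,y_{i+1})$.}
\end{equation}
Let $\mathcal B'\subseteq\mathcal B$ be minimal under inclusion with property \eqref{eq:prop}, and for each $C$ let $\mathcal B'_C=\{V:(V,C)\in\mathcal B'\}$.

\emph{No family $\mathcal B'_C$ contains a strong sunflower $V_1,\dots,V_m$ with $m=m_{i+1}$.} Suppose that one does. Fix $y_{i+1}$. By \eqref{eq:prop} and the induction hypothesis, $\forall$ has a sparse winning partial strategy in $G_{i+1}(\mathcal R\cup\mathcal B';\eta,y_{i+1})$. By Lemma~\ref{lem:exchange} he wins on $(\mathcal R\cup\mathcal B')\setminus\{(V_m,C)\}$, which is contained in $\mathcal R\cup(\mathcal B'\setminus\{(V_m,C)\})$, so by (G2) he wins on the latter set. The pair $(V_m,C)$ does not depend on $y_{i+1}$, so $\mathcal B'\setminus\{(V_m,C)\}$ has property \eqref{eq:prop}, contradicting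 minimality.

\emph{The size of $\mathcal B'$.} A pair $(V,C)\in\mathcal B'$ comes from a pair of $\mathcal S$ that has lost at least one literal, so $|V|+|C|\le d-1$; thus $1\le|C|\le d-1$ and $|V|\le s:=d-1-|C|$. Lemma~\ref{lem:sunflower} gives $|\mathcal B'_C|\le(2s\,m_{i+1})^s\le(2d\,m_{i+1})^{d-1-|C|}$. If $i+1=r$, every $V$ is empty and $|\mathcal B'_C|\le1$. Summing over $C$ with \eqref{eq:countC}, we get $(d-1)|\mathcal B'|\le n_{i+1}$ in both cases of \eqref{eq:params}.

\emph{The strategy.} For each $(V,C)\in\mathcal B'$ choose one $(T,C)\in\mathcal S$ with $T\setminus\mathrm{Lit}=V$ and $\emptyset\ne T\cap\mathrm{Lit}\subseteq x_{i+1}$, and let $\sigma_{i+1}$ be the union of the chosen sets $T\cap\mathrm{Lit}$. It is a subset of $x_{i+1}$, hence consistent, and $|\sigma_{i+1}|\le(d-1)|\mathcal B'|\le n_{i+1}$ because $|T|\le d-|C|\le d-1$. After $y_{i+1}$, continue with a sparse winning partial strategy of $G_{i+1}(\mathcal R\cup\mathcal B';\eta,y_{i+1})$, which exists by induction. The combined strategy is sparse. At the end of a play there is $(V,C)\in\mathcal R\cup\mathcal B'$ with $V\subseteq\bigcup_{j>i+1}\sigma_j$ and $C$ false. If $(V,C)\in\mathcal R$, it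 is a pair of $\mathcal S$. If $(V,C)\in\mathcal B'$, the chosen pair $(T,C)\in\mathcal S$ has $T\subseteq\sigma_{i+1}\cup V$. So the combined strategy is winning.
\end{proof}

The set $\mathcal R$ is never pruned, and it need not be, since it costs nothing in move $i+1$. This matters for the exponent. Triggers in $\mathcal R$ may have $d-1$ literals, whereas those in $\mathcal B'$ have at most $d-2$: one place in the clause is taken by an existential literal and one by an $X_{i+1}$-literal. The dominant term of $n_j$ is the one with $c=1$, of order $k\,m_j^{d-2}$, and this is the recursion \eqref{eq:E}.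

\section{The algorithm}\label{sec:algorithm}

Searching through all sparse strategies directly would cost $|\Phi|^{O(m_0)}$, because each literal is chosen among up to $|\Phi|$ candidates. To remove $|\Phi|$ from the base we first use the exchange lemma once more, on the input itself, to bound the number of universal variables.

Let $\mathcal S$ be the set of pairs of $\Phi$, obtained as in Section~\ref{sec:games}.

\medskip\noindent\emph{Step 1 (kernel).} While some $C$ has more than $(2d\,m_0)^{d-1}$ triggers $T$ with $(T,C)\in\mathcal S$, find a strong sunflower of $m_0$ of them and delete one of its pairs from $\mathcal S$.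

The sunflower exists by Lemma~\ref{lem:sunflower} with $s=d-1$. Fix $y_0$. If $\forall$ wins $G_0(\mathcal S;y_0)$ before a deletion, then he has a sparse winning partial strategy by Lemma~\ref{lem:sparse} and wins after the deletion by Lemma~\ref{lem:exchange}. If he wins after the deletion, he wins before it by (G2). So the truth value is preserved. There are at most $\sum_{c=1}^d(2k)^c\le2(2k)^d$ sets $C$ and each trigger has fewer than $d$ literals, so at the end the number of universal variables that occur in $\mathcal S$ is at most
\[
U=2d\,(2k)^d(2d\,m_0)^{d-1}.
\]

\medskip\noindent\emph{Step 2 (restricted search).} For every $y_0$, evaluate the game tree in which, for $j=1,\dots,r$, player $\forall$ chooses a consistent set $\sigma_j$ of at most $n_j$ literals on variables of $X_j$ that occur in $\mathcal S$, and then $\exists$ chooses $y_j$. A leaf is a win for $\forall$ if some $(T,C)\in\mathcal S$ has $T\subseteq\bigcup_j\sigma_j$ and $C$ false. Answer ``false'' if $\forall$ wins the tree for every $y_0$, and ``true'' otherwise.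

A winning strategy of $\forall$ in this tree is a winning partial strategy in $G_0(\mathcal S;y_0)$. Conversely, if $\forall$ wins $G_0(\mathcal S;y_0)$, take a sparse winning partial strategy (Lemma~\ref{lem:sparse}) and drop the literals on variables that do not occur in $\mathcal S$; it is still sparse and winning. So the algorithm is correct.

A set of $N$ elements has at most $(N+1)^n$ subsets of size at most $n$. Hence the trees have together at most
\begin{equation}\label{eq:leaves}
2^k\prod_{j=1}^r(2U+1)^{n_j}\le2^k(2U+1)^{m_0}
\end{equation}
leaves. Each tree has depth $2r\le2|\Phi|$, and the work per node is polynomial in $|\Phi|$. Step~1 deletes a pair in each iteration, and when it calls Lemma~\ref{lem:sunflower} we have $m_0\le|\mathcal S|$, so each call takes polynomial time. It remains to bound $m_0$.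

\begin{lemma}\label{lem:size}
For constant $r$ we have $m_0=O_{d,r}(k^{E_r(d)})$. There is a constant $B=B_d$ such that $m_0\le(k+1)^{B\,E_r(d)}$ for all $r\ge1$ and $k\ge1$.
\end{lemma}

\begin{proof}
Since $2k\ge2$, we have $m_{r-1}=2+n_r\le2+2(d-1)(2k)^{d-1}$. Let $1\le j<r$. Then $m_j\ge n_r\ge2k$, so $(2k)^{c-1}\le(2d\,m_j)^{c-1}$ and each of the $d-1$ terms in the sum defining $n_j$ is at most $2k(2d\,m_j)^{d-2}$. Also $m_j\le2k(2d\,m_j)^{d-2}$, because $d\ge3$. Therefore
\begin{equation}\label{eq:rec}
m_{j-1}=m_j+n_j\le\bigl(1+(d-1)^2\bigr)\,2k\,(2d\,m_j)^{d-2}\le2d^2k\,(2d\,m_j)^{d-2}.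
\end{equation}
For constant $r$, $m_{r-1}=O(k^{E_1})$, and $m_{r-t}=O(k^{E_t})$ implies $m_{r-t-1}=O(k^{1+(d-2)E_t})=O(k^{E_{t+1}})$. This gives the first claim. For the second, since $\log(k+1)\ge1$ there is $B=B_d$ such that, for all $k\ge1$,
\[
\log(2d^2k)+(d-2)\log(2d)\le B\log(k+1),\qquad \log\bigl(2+2(d-1)(2k)^{d-1}\bigr)\le B(d-1)\log(k+1).
\]
Then $\log m_{r-1}\le BE_1\log(k+1)$, and \eqref{eq:rec} reads $\log m_{j-1}\le B\log(k+1)+(d-2)\log m_j$. Induction with \eqref{eq:E} gives $\log m_{r-t}\le BE_t\log(k+1)$ for $1\le t\le r$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]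
By \eqref{eq:leaves} the search takes time $2^{k+m_0\log(2U+1)}|\Phi|^{O(1)}$, and $\log(2U+1)=O_d(\log(k+1)+\log m_0)=O_d(E_r\log(k+1))$ by Lemma~\ref{lem:size}. For constant $r$ the exponent is $O_{d,r}(k^{E_r}\log(k+1))$, since $k\le k^{E_r}$. In general $E_r\log(k+1)=\log\bigl((k+1)^{E_r}\bigr)\le(k+1)^{E_r}$, so the exponent is at most $(k+1)^{O_d(E_r)}$. Finally, all the numbers $n_j,m_j\le m_0$ and the threshold of Step~1 have $O_d(E_r\log(k+1))$ binary digits and $r<E_r$, so computing and comparing them adds only a factor polynomial in $E_r\log(k+1)$, which both bounds absorb.
\end{proof}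

\begin{proof}[Proof of Theorem~\ref{thm:four}]
The running time is Theorem~\ref{thm:upper} with $r=2$ and $Y_0=\emptyset$. For $d\ge3$, $k\ge1$ and $D=d^2-3d+3$ write $2^{Ck^D\log(k+1)}=2^{2^{f_d(k)}}$ with $f_d(k)=\log(Ck^D\log(k+1))=O_d(\log(k+2))=o(k)$. The case $k=0$ is decided in polynomial time, and for $d\le2$ we use the algorithm for $d=3$. This is (b), and (b) is the negation of (a), since (a) excludes every $f(k)=o(k)$ and every $c$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:threshold}, part 1]
By Remark~\ref{rem:trailing} we may assume that the input has the prefix \eqref{eq:prefix} with some $r\le r(k)$. If $r=0$, try all $2^k$ assignments. Otherwise run the algorithm. Since $E_r\le E_{r(k)}$, the time is in both cases at most $2^{2^{f(k)}}|\Phi|^{O(1)}$ with $f(k)=O_d(E_{r(k)}\log(k+1))$. For $d\ge4$ we have $E_{r(k)}\le2(d-2)^{r(k)}$, and for $d=3$ we have $E_{r(k)}=r(k)+1$. In either case the hypothesis gives $f(k)=o(k)$.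
\end{proof}

\section{Lower bounds}\label{sec:lower}

The problem 3-SAT asks whether a CNF of arity at most $3$ is satisfiable. ETH states that for some $\varepsilon>0$ no algorithm decides 3-SAT on $n$ variables in time $2^{\varepsilon n}$ times a polynomial in the input size. We use it in the following form, which follows from the sparsification lemma of Impagliazzo, Paturi and Zane \cite{IPZ}: \emph{under ETH, 3-SAT with $m$ clauses has no $2^{o(m)}$-time algorithm.} We may assume that every variable occurs in a clause, so that there are at most $3m$ variables. We write $[K]=\{1,\dots,K\}$.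

\subsection*{The idea}
We turn a 3-CNF $\psi$ into a formula that is true exactly when $\psi$ is unsatisfiable. Player $\forall$ opens with an assignment of $\psi$, and $\exists$ must name a clause that it falsifies. The task is to make this claim checkable by clauses of arity $d$ when $m$ is as large as $k^{E_r(d)}$.

For $r=1$, label the clauses of $\psi$ by words $(a_1,\dots,a_{d-1})\in[K]^{d-1}$. Player $\exists$ names a word by setting one variable $y^p_{a_p}$ to true for each position $p$, which needs $(d-1)K$ variables. For each literal $\ell$ of the clause with that label, the clause $\neg\ell\vee\neg y^1_{a_1}\vee\dots\vee\neg y^{d-1}_{a_{d-1}}$ says that $\ell$ is false if the word is named. It has arity $d$, and $m$ can be as large as $K^{d-1}$.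

To do better we need longer words, which one clause can no longer read digit by digit. Take $d=3$, $r=2$, and words $(c,a,b)\in[K]^3$. Universal variables are not counted by $k$, so we can afford a variable $u_{ab}$ for each $(a,b)\in[K]^2$ in the second universal block. After $\exists$ names $(c,a,b)$, player $\forall$ is expected to set $u_{ab}=1$, which compresses two digits into one literal. The check becomes $\neg\ell\vee\neg u_{ab}\vee v_c$, where $\exists$ is made to set $v_c=0$ for the named first digit $c$. If $\forall$ sets $u_{ab}=0$, he merely switches the check off. He could, however, cheat by setting $u_{a'b'}=1$ for another $(a',b')$, and so activate the check for $(c,a',b')$, which $\exists$ never named. So $\exists$ gets a second option: she may set all $v_c=1$, which switches off all these checks, if instead she names a word $(a',b')\ne(a,b)$ with $u_{a'b'}=1$. This claim concerns a word of two digits and is checked as in the case $r=1$, by $u_{a'b'}\vee\neg y'^{1}_{a'}\vee\neg y'^{2}_{b'}$. Now $m$ can be as large as $K^3$, with $k=O(K)$.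

In general a check clause has one place for the claim, one for the first digit, and $d-2$ places for universal variables, each standing for a subword. An accusation of cheating is again a claim about a word, one level down, and is checked by the same device. The word length obeys the recursion \eqref{eq:E}.

\subsection*{Addresses}
For $d\ge4$ there is one more difficulty. If the words $(c,A_1,A_2)$, $(c,A_2,A_1)$ and $(c,A_1,A_1)$ were all in use, then the honest move $u_{A_1}=u_{A_2}=1$ would activate the checks of all three. We prevent this by making the position of a subword visible in its first digit.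

Fix $d\ge3$, $r\ge1$, $L\ge1$, and let $K=(d-2)L$. Split $[K]$ into the \emph{segments} $I_j=\{(j-1)L+1,\dots,jL\}$, $1\le j\le d-2$. Let $\mathcal A_r=[K]^{d-1}$ and, for $i=r-1,\dots,1$, let $\mathcal A_i$ be the set of concatenated words
\[
A=(c,A_1,\dots,A_{d-2}),\qquad c\in[K],\quad A_j\in\mathcal A_{i+1}\text{ with first digit in }I_j .
\]
The elements of $\mathcal A_i$ are the \emph{addresses of level $i$}, and $A_1,\dots,A_{d-2}$ are the \emph{children} of $A$. An address of level $i$ has $e_i$ digits, where $e_r=d-1$ and $e_i=1+(d-2)e_{i+1}$, so $e_1=E_r(d)$. For $i<r$, digit $p$ of the child $A_j$ is digit $\pi^i_j(p)=1+(j-1)e_{i+1}+p$ of $A$. For example, for $d=4$ and $r=2$ we have $\mathcal A_1=[K]\times(I_1\times[K]^2)\times(I_2\times[K]^2)$, with $7=E_2(4)$ digits.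

\begin{lemma}\label{lem:addr}
For $1\le i\le r$ the following hold.
\begin{enumerate}
\item $\mathcal A_i=D^i_1\times\dots\times D^i_{e_i}$, where $D^i_1=[K]$, each $D^i_p$ is $[K]$ or a segment, and $D^i_{\pi^i_j(p)}\subseteq D^{i+1}_p$ for $i<r$.
\item $L^{e_i}\le|\mathcal A_i|\le K^{e_i}$.
\item If $i<r$ and $A,A'\in\mathcal A_i$ have the same first digit and every child of $A'$ is a child of $A$, then $A'=A$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part 1 holds for $i=r$. If it holds for $i+1$, then the addresses of level $i+1$ with first digit in $I_j$ form the product $I_j\times D^{i+1}_2\times\dots\times D^{i+1}_{e_{i+1}}$, so $\mathcal A_i$ is a product with $D^i_{\pi^i_j(1)}=I_j\subseteq[K]=D^{i+1}_1$ and $D^i_{\pi^i_j(p)}=D^{i+1}_p$ for $p\ge2$. Part 2 follows since $L\le|D^i_p|\le K$. For part 3, the child $A'_j$ has its first digit in $I_j$, and the only child of $A$ with this property is $A_j$.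
\end{proof}

\subsection*{The formula}
Let $\psi$ be a 3-CNF with $m$ clauses, $1\le m\le|\mathcal A_1|$, and let $\mathrm{cl}$ be a map from $\mathcal A_1$ onto the set of clauses of $\psi$. The formula $\Phi_\psi$ has the prefix $\forall X_1\exists Y_1\cdots\forall X_r\exists Y_r$. The universal blocks are $X_1=\mathrm{var}(\psi)$ and $X_i=\{u^i_A:A\in\mathcal A_i\}$ for $2\le i\le r$. For $A\in\mathcal A_i$ let
\[
\Lambda_1(A)=\{\neg\ell:\ \ell\text{ a literal of }\mathrm{cl}(A)\},\qquad\Lambda_i(A)=\{u^i_A\}\quad(i\ge2),
\]
and call $A$ \emph{marked} if all literals of $\Lambda_i(A)$ are true. So an address of level $1$ is marked if $x_1$ falsifies its clause, and an address of level $i\ge2$ is marked if $u^i_A=1$. At every level the claim of $\exists$ has the same form: ``this address is marked''.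

The existential variables are as follows.
\begin{itemize}
\item In $Y_i$: the digit variables $y^{i,p}_t$ ($p\le e_i$, $t\in D^i_p$), which name an address of level $i$, and for $i\ge2$ a variable $q_i$, meaning that $\exists$ makes a claim at level $i$. We let $q_1$ be the constant true, so the literal $\neg q_1$ is omitted wherever it appears below.
\item In $Y_r$, for each $i<r$: a variable $s_i$ (``$\exists$ stops at level $i$ and submits to the check''), variables $v^i_c$ for $c\in[K]$ (a copy of the first digit, negated, that can be switched off), and variables $\delta^{i+1}_{j,p}$ for $j\le d-2$, $p\le e_{i+1}$ (``the address named at level $i+1$ differs in digit $p$ from the $j$-th child of the one named at level $i$''). Auxiliary variables, described below, also lie in $Y_r$.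
\end{itemize}
The clauses are the following.
\begin{enumerate}
\item[(F1)] For $i<r$, $A=(c,A_1,\dots,A_{d-2})\in\mathcal A_i$ and $\lambda\in\Lambda_i(A)$:\quad $\lambda\vee\neg u^{i+1}_{A_1}\vee\dots\vee\neg u^{i+1}_{A_{d-2}}\vee v^i_c$.
\item[(F2)] For $A=(a_1,\dots,a_{d-1})\in\mathcal A_r$ and $\lambda\in\Lambda_r(A)$:\quad $\lambda\vee\neg y^{r,1}_{a_1}\vee\dots\vee\neg y^{r,d-1}_{a_{d-1}}$.
\item[(E1)] For $i\le r$ and $p\le e_i$:\quad $\neg q_i\vee\bigvee_{t\in D^i_p}y^{i,p}_t$.
\item[(E2)] For $i<r$ and $j\le d-2$: the long clause $\neg q_{i+1}\vee\bigvee_{p}\delta^{i+1}_{j,p}$, and the short clauses $\neg\delta^{i+1}_{j,p}\vee\neg y^{i+1,p}_t\vee\neg y^{i,\pi^i_j(p)}_t$ for $p\le e_{i+1}$ and $t\in D^i_{\pi^i_j(p)}$.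
\item[(E3)] For $i<r$:\quad $\neg q_i\vee q_{i+1}\vee s_i$, and $\neg s_i\vee\neg y^{i,1}_c\vee\neg v^i_c$ for $c\in[K]$.
\end{enumerate}
The variable $y^{i+1,p}_t$ in (E2) exists by Lemma~\ref{lem:addr}(1). The clauses (F1) and (F2) are the checks. The clauses (E1) make $\exists$ name an address when she claims; (E2) say that an accused address is not one that $\forall$ was entitled to mark; (E3) say that after a claim she either accuses or exposes her first digit to the check (F1).

Clauses (F1) and (F2) have arity $d$, and the short clauses of (E2) and the clauses (E3) have arity at most $3\le d$. A clause $\ell_1\vee\dots\vee\ell_w$ of type (E1) or (E2) with $w>3$ is replaced by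
\[
(\ell_1\vee\ell_2\vee z_1),\ (\neg z_1\vee\ell_3\vee z_2),\ \dots,\ (\neg z_{w-3}\vee\ell_{w-1}\vee\ell_w)
\]
with $w-3$ new variables $z_h\in Y_r$. If $\ell_g$ is true, the values $z_h=1$ for $h\le g-2$ and $z_h=0$ for $h\ge g-1$ satisfy all pieces. If all $\ell_g$ are false, the pieces force $z_1=\dots=z_{w-3}=1$ in turn and the last piece fails. Since the $z_h$ are chosen by $\exists$ in the last move, the replacement does not change the truth value, and in the game analysis we argue with the unsplit clauses.

\begin{proposition}\label{prop:red}
The formula $\Phi_\psi$ has prefix $(\forall\exists)^r$ and arity at most $d$, and for fixed $d$ it can be constructed in time polynomial in $E_r(d)\,K^{E_r(d)}$. Its number $k$ of existential variables satisfies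
\[
\max\{K,\ L\,E_r(d)\}\le k\le7K\sum_{i=1}^re_i .
\]
It is true if and only if $\psi$ is unsatisfiable.
\end{proposition}

\begin{proof}
\emph{Counting.} Let $\Sigma=\sum_ie_i\ge r$. The digit variables of level $1$ number at least $|D^1_1|=K$ and at least $Le_1$, which gives the lower bound. For the upper bound, there are at most $K\Sigma$ digit variables and at most $K\Sigma$ auxiliary variables for (E1), whose $\Sigma$ clauses have arity at most $K+1$. There are $\sum_{i<r}(d-2)e_{i+1}=\sum_{i<r}(e_i-1)\le\Sigma$ variables $\delta$ and at most as many auxiliary variables for (E2), at most $rK$ variables $v$, and at most $2r$ variables $q$ and $s$. The total is at most $(2K+2)\Sigma+rK+2r\le(3K+4)\Sigma\le7K\Sigma$. There are at most $3\sum_i|\mathcal A_i|\le3rK^{E_r}$ clauses of types (F1), (F2), and $O(K\Sigma)$ others after splitting. Since $r<E_r$, $\Sigma\le E_r^2$ and $m\le K^{E_r}$, all of this is polynomial in $E_rK^{E_r}$.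

\medskip\emph{If $\psi$ is satisfiable, $\forall$ wins.} He opens with an assignment $x_1$ that satisfies $\psi$, so no address of level $1$ is marked. Suppose that $y_i$ has just been played and $q_1=\dots=q_i=1$. If a clause (E1) of level $i$ is violated, $\forall$ has won. Otherwise let $A^i$ be the word whose $p$-th digit is the least $t$ with $y^{i,p}_t=1$; it lies in $\mathcal A_i$ by the product structure in Lemma~\ref{lem:addr}(1). We maintain the invariant that $A^i$ \emph{is not marked}, so that some $\lambda^i\in\Lambda_i(A^i)$ is false. This holds for $i=1$.

If $i=r$, the clause (F2) for $A^r$ and $\lambda^r$ is violated, because the digit variables of $A^r$ are all true. If $i<r$, player $\forall$ plays honestly: $u^{i+1}_B=1$ if and only if $B$ is a child of $A^i$. Then $\exists$ plays $y_{i+1}$, and there are three cases.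
\begin{itemize}
\item $q_{i+1}=0$. Let $c$ be the first digit of $A^i$, so $y^{i,1}_c=1$. Whatever is played later, either a clause (E3) is violated, or $s_i=1$ and $v^i_c=0$. In the second case the clause (F1) for $A^i$ and $\lambda^i$ is violated, since $u^{i+1}_{A^i_j}=1$ for all $j$.
\item $q_{i+1}=1$, and either (E1) fails at level $i+1$, so that $\forall$ has won, or $A^{i+1}=A^i_j$ for some $j$. In the second case, for each $p$ the $p$-th digit $t$ of $A^{i+1}$ is digit $\pi^i_j(p)$ of $A^i$, so $t\in D^i_{\pi^i_j(p)}$ and $y^{i+1,p}_t=y^{i,\pi^i_j(p)}_t=1$. Whatever is played later, either a short clause of (E2) is violated, or $\delta^{i+1}_{j,p}=0$ for all $p$ and the long clause for $i,j$ is violated.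
\item $q_{i+1}=1$, (E1) holds at level $i+1$, and $A^{i+1}$ is not a child of $A^i$. Then $u^{i+1}_{A^{i+1}}=0$, so the invariant holds at level $i+1$.
\end{itemize}
In the first two cases $\forall$ wins with arbitrary further moves, and the third can occur at most $r-1$ times.

\medskip\emph{If $\psi$ is unsatisfiable, $\exists$ wins.} To \emph{name} $A\in\mathcal A_i$ means to set $y^{i,p}_t=1$ exactly when $t$ is the $p$-th digit of $A$. The move $x_1$ falsifies a clause of $\psi$, and $\mathrm{cl}$ is onto, so some $A^1\in\mathcal A_1$ is marked; $\exists$ names it. Suppose that $i<r$, that $q_1=\dots=q_i=1$, that $A^1,\dots,A^i$ have been named, that $A^{l+1}$ is not a child of $A^l$ for $l<i$, and that $A^i$ \emph{is marked}. After $x_{i+1}$, let $M$ be the set of marked addresses of level $i+1$. If $M$ contains an address that is not a child of $A^i$, then $\exists$ sets $q_{i+1}=1$ and names such an address $A^{i+1}$, and the same situation holds at level $i+1$. Otherwise she \emph{stops at level $i$}: for all $l>i$ she sets $q_l=0$ and all $y^{l,p}_t=0$. If she never stops, put $i=r$. So in every play there is a last level $i$ at which an address is named, and $A^i$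 is marked.

The remaining variables lie in $Y_r$ and are set as follows. For $l<i$ and each $j$, the words $A^{l+1}$ and $A^l_j$ differ in some digit $p$; set $\delta^{l+1}_{j,p}=1$ for one such $p$. All other $\delta$ are $0$. If $i<r$, set $s_i=1$ and $v^i_c=0$ for the first digit $c$ of $A^i$. All other $s$ are $0$ and all other $v$ are $1$. We check the clauses.
\begin{itemize}
\item (E1) holds at levels $l\le i$ because an address is named, and at levels $l>i$ because $q_l=0$.
\item (E2) for levels $l,l+1$. The long clauses hold by the choice of $\delta$ if $l<i$, and because $q_{l+1}=0$ if $l\ge i$. A short clause can fail only if $\delta^{l+1}_{j,p}=1$ and $t$ is both the $p$-th digit of $A^{l+1}$ and the $p$-th digit of $A^l_j$, and these digits differ.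
\item (E3). The clause $\neg q_l\vee q_{l+1}\vee s_l$ holds by $q_{l+1}=1$ for $l<i$, by $s_i=1$ for $l=i$, and by $q_l=0$ for $l>i$. The other clauses hold by $s_l=0$ for $l\ne i$; for $l=i<r$ they hold by $y^{i,1}_{c'}=0$ if $c'\ne c$, and by $v^i_c=0$ if $c'=c$.
\item (F1). If $i=r$, all $v$ are $1$. If $i<r$, the only clauses not satisfied by their variable $v$ belong to addresses $A'\in\mathcal A_i$ with first digit $c$. If some child $A'_j$ is not in $M$, the literal $\neg u^{i+1}_{A'_j}$ is true. Otherwise every child of $A'$ lies in $M$ and so is a child of $A^i$, because $\exists$ stopped. Then $A'=A^i$ by Lemma~\ref{lem:addr}(3), and $\lambda$ is true because $A^i$ is marked.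
\item (F2). If $i<r$, all $y^{r,p}_t$ are $0$. If $i=r$ and $A'\ne A^r$, some digit $a'_p$ of $A'$ differs from that of $A^r$, so $y^{r,p}_{a'_p}=0$. If $A'=A^r$, then $\lambda$ is true because $A^r$ is marked.
\end{itemize}
All clauses are satisfied.
\end{proof}

\subsection*{Choosing the parameters}
For constant $r$ the addresses have constant length and we let the alphabet grow. For the double-exponential bound we keep the alphabet constant and let the length grow. In both cases an algorithm for $\Phi_\psi$ decides 3-SAT by negating the answer.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]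
Fix $d$ and $r$, write $E=E_r(d)$, and suppose that an algorithm runs in time $2^{g(k)}|\Phi|^c$ with $g(k)=o(k^E)$. Given $\psi$ with $m$ clauses, let $L=\lceil m^{1/E}\rceil\le2m^{1/E}$. Then $m\le L^E\le|\mathcal A_1|$ by Lemma~\ref{lem:addr}(2), so $\Phi_\psi$ is defined, and $K^E\le(2(d-2))^Em=O_{d,r}(m)$. By Proposition~\ref{prop:red}, $\Phi_\psi$ is constructed in time $m^{O(1)}$, and $m^{1/E}\le K\le k=O_{d,r}(K)$. So $k\to\infty$ as $m\to\infty$ and $k^E=O_{d,r}(m)$, whence $g(k)=o(m)$. This decides 3-SAT in time $2^{o(m)}$, contradicting ETH. The last statement is the case $r=2$.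
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:threshold}, part 2]
Let $d\ge4$ and suppose that an algorithm runs in time $2^{2^{f(k)}}|\Phi|^c$ with $f(k)=o(k)$. Given $\psi$ with $m$ clauses, let $L=2$, $K=2(d-2)$, and let $r\ge1$ be minimal with $2^{E_r}\ge m$. Then $m\le L^{E_r}\le|\mathcal A_1|$. For $m>2^{d-1}$ we have $r\ge2$ and $2^{E_{r-1}}<m$, so $E_r\le1+(d-2)\log m$. Hence $K^{E_r}\le K\,m^{(d-2)\log K}$, and $\Phi_\psi$ is constructed in time $m^{O_d(1)}$. Since $d\ge4$ we have $e_i\ge2e_{i+1}$, so $\sum_ie_i\le2E_r$ and $k\le14KE_r=O_d(\log m)$. On the other hand $k\ge2E_r\ge(d-2)^r$, so $r\le\lfloor\log_{d-2}k\rfloor$ and the algorithm applies to $\Phi_\psi$. Also $k\ge2E_r\ge2\log m\to\infty$, so $f(k)=o(\log m)$. This decides 3-SAT in time $2^{m^{o(1)}}m^{O(1)}$, contradicting ETH.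
\end{proof}

The hypothesis $d\ge4$ enters through the geometric growth of the lengths $e_i$. For $d=3$ we have $e_i=r-i+2$, so the same choice gives $r\approx\log m$ and $k\ge2\sum_ie_i\ge r^2$. Then $k$ is of order $(\log m)^2$, and the argument does not yield a double-exponential bound.

\begin{thebibliography}{9}

\bibitem{GL}
Andreas Grigorjew and Michael Lampis,
\emph{$d$-QBF with Few Existential Variables Revisited},
arXiv:2603.08826 (2026).

\bibitem{IPZ}
Impagliazzo, Paturi and Zane,
J. Comput. Syst. Sci. (2001).

\end{thebibliography}
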